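# Flat contramodules and direct limits of projective contramodules

## 1. Left linear topological rings

**Definition 1.1.** A *left linear topological ring* is a topological ring $\mathfrak S$ in which the open left ideals form a base of neighborhoods of zero. It is *complete and separated* if the natural map $\mathfrak S\to\varprojlim_{\mathfrak U}\mathfrak S/\mathfrak U$, over all open left ideals $\mathfrak U$, is an isomorphism.

**Example 1.2.** Any ring with the discrete topology qualifies: the zero ideal is open. The ring $\mathbb Z_p$ of $p$-adic integers with the base $p^n\mathbb Z_p$ also qualifies.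

From now on $\mathfrak S$ is complete, separated and left linear. A family $(s_x)_{x\in X}$ in $\mathfrak S$ *converges to zero*, written $s_x\to0$, if for every open left ideal $\mathfrak U$ we have $s_x\in\mathfrak U$ for all but finitely many $x$. Such a family has a sum: the unique $s\in\mathfrak S$ with $s\equiv\sum_{x:\,s_x\notin\mathfrak U}s_x$ modulo $\mathfrak U$ for every $\mathfrak U$. Open left ideals are closed, so the sum of a family from $\mathfrak U$ lies in $\mathfrak U$.

If there is a countable base of neighborhoods of zero, we fix a decreasing base $\mathfrak U_0\supset\mathfrak U_1\supset\cdots$ of open left ideals. Then a family converging to zero has only countably many nonzero members, because a nonzero $s_x$ lies outside some $\mathfrak U_n$, and for each $n$ only finitely many members do.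

## 2. Contramodules, their direct limits and their presentations

For a set $X$ let $[[X]]\mathfrak S$ be the set of formal sums $\sum_{x\in X}x\,s_x$ with $s_x\to0$. For instance, $\sum_n x_np^n$ is an element of $[[\{x_0,x_1,\dots\}]]\mathbb Z_p$, while $\sum_nx_n$ is not. The assignment $X\mapsto[[X]]\mathfrak S$ is a monad on sets: the unit is $x\mapsto x\cdot1$, and the multiplication "opens the brackets",
$$\sum_x\Big(\sum_y y\,s_{x,y}\Big)t_x\ \longmapsto\ \sum_y y\Big(\sum_x s_{x,y}t_x\Big).$$
Here is why left ideals are the right ones. Given an open left ideal $\mathfrak U$, almost all $t_x$ lie in $\mathfrak U$, and then $s_{x,y}t_x\in\mathfrak U$ for all $y$. For each of the finitely many other $x$, the left ideal $\{s: st_x\in\mathfrak U\}$ is open, so $s_{x,y}t_x\in\mathfrak U$ for almost all $y$. Hence the double family $(s_{x,y}t_x)_{x,y}$ converges to zero.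

**Definition 2.1.** A *right $\mathfrak S$-contramodule* is an algebra over this monad: a set $\mathfrak C$ with a contraaction map $\pi\colon[[\mathfrak C]]\mathfrak S\to\mathfrak C$ satisfying associativity and unitality. We write $\sum_xc_xs_x:=\pi(\sum_xc_xs_x)$, also for indexed families $(c_x)$ with repetitions (collect the coefficients of equal elements). The category is denoted $\text{contra-}\mathfrak S$.

In this notation unitality says $c\cdot1=c$, and associativity says
$$\sum_x\Big(\sum_yc_{x,y}s_{x,y}\Big)t_x=\sum_{x,y}c_{x,y}(s_{x,y}t_x).\tag{1}$$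
Finite sums make $\mathfrak C$ a right $\mathfrak S$-module, infinite sums are additive in the coefficients, and contramodule maps (those that preserve all sums $\sum c_xs_x$) are $\mathfrak S$-linear.

**Example 2.2.** If $\mathfrak S$ is discrete, every convergent family is finite up to zeros, and contramodules are just right modules. Over $\mathbb Z_p$, both $\mathbb Z_p$ and $\mathbb Z/p^m$ are contramodules with the evident sums. But $\mathbb Q_p$ carries no contramodule structure extending its module structure, by the following computation.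

**Example 2.3 (telescoping).** Let $\mathfrak C$ be a $\mathbb Z_p$-contramodule and let $c_0,c_1,\ldots\in\mathfrak C$ satisfy $c_n=c_{n+1}p$. Put $t=\sum_{n\ge0}c_np^n$. By (1),
$$t-c_0=\sum_{n\ge0}c_{n+1}(p\cdot p^n)=\sum_{n\ge0}(c_{n+1}p)p^n=\sum_{n\ge0}c_np^n=t,$$
so $c_0=0$. In $\mathbb Q_p$ the sequence $c_n=p^{-n}$ would violate this. We shall use the computation three more times.

We recall the standard facts. The category $\text{contra-}\mathfrak S$ is cocomplete and abelian. The cokernel of a map $f$ is the quotient group by its image: if $c_x-c'_x=f(b_x)$, then $\sum c_xs_x-\sum c'_xs_x=f(\sum b_xs_x)$. A surjective map is the cokernel of its kernel. The contramodule $[[X]]\mathfrak S$ is *free*: $\mathrm{Hom}([[X]]\mathfrak S,\mathfrak C)=\mathfrak C^X$. The projective objects are the direct summands of the free ones; their class is $(\text{contra-}\mathfrak S)_{\mathrm{proj}}$. Finally $\coprod_l[[X_l]]\mathfrak S=[[\bigsqcup_lX_l]]\mathfrak S$, with injections $\iota_l$ and projections $\mathrm{pr}_l$. An element of this coproduct is determined by its components. Conversely,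 components $t_l$ come from an element as soon as, for each open left ideal $\mathfrak U$, all coefficients of $t_l$ lie in $\mathfrak U$ for all but finitely many $l$. We write this element as $\sum_l\iota_l(t_l)$.

**Definition 2.4.** A *presentation* of $F$ with $\kappa$ generators and $\lambda$ relations is an exact sequence $[[Y]]\mathfrak S\to[[X]]\mathfrak S\to F\to0$ with $|X|=\kappa$, $|Y|=\lambda$. Equivalently, $\mathrm{Hom}(F,\mathfrak C)$ is, naturally in $\mathfrak C$, the set of families $(c_x)\in\mathfrak C^X$ satisfying $\lambda$ given relations $\sum_xc_xs_{x,y}=0$.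

For example, $\mathbb Z/p$ over $\mathbb Z_p$ has one generator and one relation $cp=0$.

**Definition 2.5.** Direct limits are taken over directed posets and, unless said otherwise, in the category $\text{contra-}\mathfrak S$. We let $\varinjlim(\text{contra-}\mathfrak S)_{\mathrm{proj}}$ be the class of all direct limits of direct systems of projective contramodules.

**Example 2.6.** The direct limit of $\mathbb Z_p\xrightarrow p\mathbb Z_p\xrightarrow p\cdots$ in $\mathbb Z_p$-modules is $\mathbb Q_p$. In contramodules it is $0$: a cocone to $\mathfrak C$ is a sequence $c_n=c_{n+1}p$, and Example 2.3, applied to the shifted sequences too, shows that all $c_n$ vanish.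

For an open left ideal $\mathfrak U$ put $\mathfrak C\mathfrak U=\{\sum c_xu_x:u_x\in\mathfrak U,\ u_x\to0\}$. This is a subgroup, and contramodule maps $\mathfrak C\to\mathfrak D$ send $\mathfrak C\mathfrak U$ into $\mathfrak D\mathfrak U$. For $P=[[X]]\mathfrak S$ we have $P\mathfrak U=[[X]]\mathfrak U$. Indeed, the coefficients of $\sum_yp_yu_y$ with $p_y=\sum_xxs_{x,y}$ are $\sum_ys_{x,y}u_y\in\mathfrak U$, as $\mathfrak U$ is a closed left ideal. The other inclusion is clear.

## 3. Contratensor products and flatness

**Definition 3.1.** A left $\mathfrak S$-module $N$ is *discrete* if the annihilator of each element is an open left ideal. For a contramodule $\mathfrak C$ and a discrete module $N$, the *contratensor product* $\mathfrak C\odot_{\mathfrak S}N$ is the quotient of $\mathfrak C\otimes_{\mathbb Z}N$ by the relations $(\sum_xc_xs_x)\otimes z=\sum_xc_x\otimes s_xz$. The right-hand sum is finite since $N$ is discrete.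

**Example 3.2.** Discrete $\mathbb Z_p$-modules are those in which every element is killed by a power of $p$. Over any $\mathfrak S$, the module $\mathfrak S/\mathfrak U$ is discrete for each open left ideal $\mathfrak U$, since $\{t:ts\in\mathfrak U\}$ is open. Moreover
$$\mathfrak C\odot_{\mathfrak S}\mathfrak S/\mathfrak U\cong\mathfrak C/\mathfrak C\mathfrak U,\qquad c\otimes\bar s\mapsto cs,\tag{2}$$
with inverse $c\mapsto c\otimes\bar1$. The first map respects the relations: $(\sum c_xs_x)s=\sum c_x(s_xs)$ differs from the finite sum over $\{x:s_xs\notin\mathfrak U\}$ by an element of $\mathfrak C\mathfrak U$. The second kills $\mathfrak C\mathfrak U$: $(\sum c_xu_x)\otimes\bar1=\sum c_x\otimes\bar u_x=0$. They are inverse because $cs\otimes\bar1=c\otimes\bar s$.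

The functor $-\odot_{\mathfrak S}N$ preserves colimits. It is left adjoint to $B\mapsto\mathrm{Hom}_{\mathbb Z}(N,B)$, where $\mathrm{Hom}_{\mathbb Z}(N,B)$ has the contraaction $(\sum f_xs_x)(z)=\sum f_x(s_xz)$: a homomorphism $\mathfrak C\odot_{\mathfrak S}N\to B$ is exactly a contramodule map $\mathfrak C\to\mathrm{Hom}_{\mathbb Z}(N,B)$. Together with (2) this gives, for $\mathfrak C=\varinjlim\mathfrak C_i$,
$$\mathfrak C/\mathfrak C\mathfrak U=\varinjlim\nolimits_i\,\mathfrak C_i/\mathfrak C_i\mathfrak U\qquad\text{(direct limit of abelian groups).}\tag{3}$$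

**Definition 3.3.** A right contramodule $\mathfrak F$ is *flat* if $\mathfrak F\odot_{\mathfrak S}-$ is exact on discrete left modules.

**Example 3.4.** Free contramodules are flat: $\mathrm{Hom}_{\mathbb Z}([[X]]\mathfrak S\odot N,B)=\mathrm{Hom}_{\mathbb Z}(N,B)^X$, so $[[X]]\mathfrak S\odot N=N^{(X)}$. Hence projective contramodules are flat. Direct limits of flat contramodules are flat, because $\odot$ preserves colimits and direct limits of abelian groups are exact. The $\mathbb Z_p$-contramodule $\mathbb Z/p$ is not flat: the injection $p\colon\mathbb Z/p\to\mathbb Z/p^2$ induces $c\otimes1\mapsto c\otimes p=cp\otimes1=0$ on $\mathbb Z/p\odot\mathbb Z/p\cong\mathbb Z/p$.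

## 4. Is every flat contramodule a direct limit of projective ones?

By Example 3.4, every contramodule in $\varinjlim(\text{contra-}\mathfrak S)_{\mathrm{proj}}$ is flat. The following problem comes from Leonid Positselski, Pavel Prihoda, and Jan Trlifaj, "Closure properties of $\varinjlim\mathcal C$", arXiv:2110.13105 (2021).

**Problem.** Determine whether, for every complete, separated, left linear topological ring $\mathfrak S$ with a countable base of neighborhoods of zero, every flat right $\mathfrak S$-contramodule belongs to $\varinjlim(\text{contra-}\mathfrak S)_{\mathrm{proj}}$.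

The answer is no. We prove three statements, in ZFC.

**Theorem A.** For every field $k$ there are a complete, separated topological ring $\mathfrak S$ with a countable base of neighborhoods of zero consisting of open two-sided ideals, and a flat right $\mathfrak S$-contramodule $E$ with $E\notin\varinjlim(\text{contra-}\mathfrak S)_{\mathrm{proj}}$. Moreover $E$ has a presentation with $\aleph_0$ generators and $\aleph_2$ relations.

**Theorem B.** In this example $E$ is a direct limit of contramodules from $\varinjlim(\text{contra-}\mathfrak S)_{\mathrm{proj}}$. Hence this class need not be closed under direct limits.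

**Theorem C.** Let $\mathfrak S$ be any complete separated left linear topological ring with a countable base of neighborhoods of zero. Every flat $\mathfrak S$-contramodule having a presentation with at most $\aleph_1$ generators and $\aleph_1$ relations is a direct limit of countably generated free contramodules.

So the $\aleph_2$ in Theorem A is optimal.

## 5. Discrete rings and the $p$-adic integers

If $\mathfrak S$ is discrete, contramodules are modules, $\odot$ is $\otimes$, and the Govorov–Lazard theorem says that flat modules are direct limits of finitely generated free ones. So discrete rings give no counterexample.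

Next, $\mathfrak S=\mathbb Z_p$. We show that *every flat $\mathbb Z_p$-contramodule $F$ is free*. Note that $F\,p^n\mathbb Z_p=Fp^n$. Example 2.3 shows: a contramodule $D$ with $D=Dp$ is zero, since any $c_0\in D$ can be divided successively.

First, $F$ has no $p$-torsion. The injection $p^m\colon\mathbb Z/p^n\to\mathbb Z/p^{n+m}$ and flatness give an injection $F/Fp^n\to F/Fp^{n+m}$, $y\mapsto yp^m$. So if $yp^m=0$, then $y\in Fp^n$ for all $n$. Start with $y_0p=0$ and write $y_0=y_1p$. Then $y_1p^2=0$, so $y_1=y_2p$ with $y_2p^3=0$, and so on. Example 2.3 gives $y_0=0$.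

Now lift a basis of $F/Fp$ to elements $y_x\in F$, and let $q\colon P=[[X]]\mathbb Z_p\to F$, $x\mapsto y_x$. It is bijective modulo $p$. The cokernel $D$ satisfies $D=Dp$, so $q$ is surjective. If $h\in K=\ker q$, then $h=h'p$ for some $h'\in P$, and $q(h')p=0$ forces $h'\in K$. So $K=Kp$, hence $K=0$ and $F\cong P$.

Again there is no counterexample. We need a ring that is not so close to its quotients.

## 6. Killing a relation modulo an open left ideal

Assume that $\mathfrak S$ has a countable base $\mathfrak U_0\supset\mathfrak U_1\supset\cdots$ as in Section 1. The first thing to try is Lazard's argument. For modules over a discrete ring its engine is this: if $F$ is flat, $P\to F$ has $P$ free, and $h\in P$ goes to $0$ in $F$, then $P\to F$ factors through a free $P'$ in which $h$ is already zero. Over a topological ring flatness speaks only about quotients $F/F\mathfrak U$, and we get the following.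

**Lemma 6.1.** Let $F$ be flat, $P=[[X]]\mathfrak S\xrightarrow pF$, $h\in P$, $p(h)=0$, $n\ge0$. Then $p$ factors as $P\xrightarrow\psi P'\xrightarrow{p'}F$ with $P'$ free, countably generated if $X$ is countable, and $\psi(h)\in P'\mathfrak U_n$.

**Proof.** Write $\mathfrak U=\mathfrak U_n$, $h=\sum xs_x$, $y_x=p(x)$. The set $X_0=\{x:s_x\notin\mathfrak U\}$ is finite. Right multiplication by each $s_x$ is continuous, so there is an open left ideal $\mathfrak W$ with $\mathfrak Ws_x\subset\mathfrak U$ for all $x\in X_0$. Let $K$ be the kernel of the map of discrete modules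
$$(\mathfrak S/\mathfrak W)^{X_0}\to\mathfrak S/\mathfrak U,\qquad(\bar a_x)\mapsto\overline{\textstyle\sum_{x\in X_0}a_xs_x}.$$
Since $\sum_xy_xs_x=p(h)=0$, we have $\sum_{x\in X_0}y_xs_x\in F\mathfrak U$, that is, $\sum_{x\in X_0}y_x\otimes\bar s_x=0$ in $F\odot\mathfrak S/\mathfrak U$. So $(y_x\otimes\bar1)_{x\in X_0}\in(F\odot\mathfrak S/\mathfrak W)^{X_0}$ goes to zero, and by flatness it comes from $F\odot K$. Hence there are finitely many $w_z\in F$ and elements $t_{zx}\in\mathfrak S$ such that, by (2),
$$\sum_{x\in X_0}t_{zx}s_x\in\mathfrak U\ \text{ for each }z,\qquad y_x-\sum_zw_zt_{zx}\in F\mathfrak W\ \text{ for each }x\in X_0.$$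
Write the last difference as $\sum_{z'}w'_{x,z'}t'_{x,z'}$ with $t'_{x,z'}\in\mathfrak W$, $t'_{x,z'}\to0$; countable index sets suffice. Let $P'$ be free on all $z$, all pairs $(x,z')$ with $x\in X_0$, and $X\setminus X_0$. Put
$$\psi(x)=\sum_zz\,t_{zx}+\sum_{z'}(x,z')\,t'_{x,z'}\ (x\in X_0),\qquad\psi(x)=x\ (x\notin X_0),$$
and $p'(z)=w_z$, $p'(x,z')=w'_{x,z'}$, $p'(x)=y_x$. Then $p'\psi=p$. The coefficients of $\psi(h)=\sum\psi(x)s_x$ are $\sum_{x\in X_0}t_{zx}s_x$ at $z$, $t'_{x,z'}s_x\in\mathfrak Ws_x$ at $(x,z')$, and $s_x$ at $x\notin X_0$. All lie in $\mathfrak U$. $\square$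

If $\mathfrak S$ is discrete, take $\mathfrak U=0$: this is Lazard's step. In general $h$ has only been made small. If we can make it smaller and smaller along a sequence, it does die in the limit, by telescoping.

**Lemma 6.2.** Let $P_0\to P_1\to\cdots$ be free contramodules with transition maps $\psi$, let $h\in P_j$, and suppose that for every $n$ we have $\psi_{jl}(h)\in P_l\mathfrak U_n$ for all large $l$. Then $h\mapsto0$ in $\varinjlim P_l$.

**Proof.** Let $t_l=\psi_{jl}(h)$ for $l\ge j$. By hypothesis $\tau=\sum_{l\ge j}\iota_l(t_l)\in\coprod_lP_l$ exists. Define $\Psi\colon\coprod P_l\to\coprod P_l$ by $\Psi\iota_l=\iota_{l+1}\psi_{l,l+1}$; then $\mathrm{pr}_{l+1}\Psi=\psi_{l,l+1}\mathrm{pr}_l$ and $\mathrm{pr}_0\Psi=0$. So $\Psi(\tau)$ has component $t_{l}$ at each $l>j$ and $0$ at $l\le j$, that is, $\Psi(\tau)=\tau-\iota_j(h)$. The canonical map $\sigma\colon\coprod P_l\to\varinjlim P_l$ satisfies $\sigma\Psi=\sigma$. Hence $\sigma\iota_j(h)=\sigma(\tau)-\sigma\Psi(\tau)=0$. $\square$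

Here is where the approach stops. To build a directed system Lazard-style, one must make two maps $P\to P'$ over $F$ equal after some $P'\to P''$. Flatness makes them equal only on finitely many basis elements and modulo some $\mathfrak U_n$. A sequence of such steps makes them equal in the limit of the sequence, but that limit need not be projective (Section 10 has an example). For countably many relations one sequence suffices, and Section 11 gets a positive answer. For uncountably many relations the errors at different indices must be made to fit together exactly at each stage, while each correction is available only in the limit. The counterexample makes an unremovable error out of a commutator.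

## 7. A ring whose commutators form a small ideal

Let $k$ be a field. Let $A_1$ be the algebra of functions $\omega_1\to k$ spanned by $1$ and $e_\alpha=1_{[0,\alpha)}$ ($\alpha<\omega_1$), and $\mathfrak m_1=\mathrm{span}(e_\alpha)$. Let $A_2$ be the algebra of functions $\omega_2\to k$ spanned by $1$ and $f_\beta=1_{[0,\beta)}$ ($\beta<\omega_2$), and $\mathfrak m_2=\mathrm{span}(f_\beta)$. Then $e_\alpha e_{\alpha'}=e_{\min(\alpha,\alpha')}$, similarly for the $f_\beta$, and $A_i=k\oplus\mathfrak m_i$, since functions in $\mathfrak m_i$ have bounded support. Put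
$$A=A_1\otimes_kA_2=k\oplus\mathfrak m_1\oplus\mathfrak m_2\oplus Z,\qquad Z=\mathfrak m_1\otimes\mathfrak m_2,\qquad\mathfrak m=\mathfrak m_1\oplus\mathfrak m_2\oplus Z,\qquad\varepsilon\colon A\to A/\mathfrak m=k.$$
Write $a=\lambda+a_1+a_2+a_{12}$ for the decomposition of $a\in A$; so $\lambda=\varepsilon(a)$. The algebra $A$ is commutative. We now make a noncommutative ring $R$ that covers $A$:
$$R=\Big\{M(a,z)=\begin{pmatrix}\lambda&a_1+z\\0&a\end{pmatrix}:a\in A,\ z\in Z\Big\}\subset M_2(A).$$

**$R$ is a subring.** It is closed under addition and contains $M(1,0)=1$. Let $\mu=\varepsilon(b)$. The product $M(a,z)M(b,w)$ has diagonal $\lambda\mu,\ ab$ and corner $\lambda(b_1+w)+(a_1+z)b$. Modulo $Z$ the corner is $\lambda b_1+\mu a_1+a_1b_1=(ab)_1$, because $zb$, $a_1b_2$, $a_1b_{12}$ and $\lambda w$ lie in $Z$. So the product lies in $R$.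

The map $M(a,z)\mapsto a$ is a surjective ring map $R\to A$, written $r\mapsto\bar r$, with kernel $J=\{M(0,z)\}\cong Z$. Write $\varepsilon$ also for $R\to A\to k$. Matrix multiplication gives
$$r\cdot M(0,z)=\varepsilon(r)M(0,z),\qquad M(0,z)\cdot r=M(0,z\bar r).\tag{4}$$
So $R$ acts on $J$ through $k$ on the left, but through $A$ on the right. In particular $J^2=0$. Put
$$\hat e_\alpha=M(e_\alpha,0)=\begin{pmatrix}0&e_\alpha\\0&e_\alpha\end{pmatrix},\qquad\hat f_\beta=M(f_\beta,0)=\begin{pmatrix}0&0\\0&f_\beta\end{pmatrix}.$$
Then $\hat e_\alpha\hat f_\beta=\begin{pmatrix}0&e_\alpha f_\beta\\0&e_\alpha f_\beta\end{pmatrix}$ and $\hat f_\beta\hat e_\alpha=\begin{pmatrix}0&0\\0&e_\alpha f_\beta\end{pmatrix}=M(e_\alpha f_\beta,0)$, so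
$$\hat e_\alpha\hat f_\beta-\hat f_\beta\hat e_\alpha=M(0,e_\alpha f_\beta)=:\zeta_{\alpha\beta}\in J.\tag{5}$$

**The topological ring.** With a central variable $v$, let
$$\mathfrak S=\Big\{\sum_ns_nv^n\in R[[v]]:s_n\in J\text{ for almost all }n\Big\}=R[v]+J[[v]],\qquad\mathfrak U_n=v^nJ[[v]]\quad(n\ge0).$$
Since $J$ is an ideal, $\mathfrak S$ is a subring of $R[[v]]$ and the $\mathfrak U_n$ are two-sided ideals. Moreover $\bigcap\mathfrak U_n=0$ and $\mathfrak S/\mathfrak U_0=A[v]$. Take $(\mathfrak U_n)$ as a base of neighborhoods of zero. The ring is complete: if $s^{(n+1)}-s^{(n)}\in\mathfrak U_n$ for all $n$, then $s=s^{(0)}+\sum_n(s^{(n+1)}-s^{(n)})\in s^{(0)}+J[[v]]\subset\mathfrak S$, and $s-s^{(n)}\in\mathfrak U_n$.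

The map $\varepsilon$ extends to a continuous ring map $\varepsilon\colon\mathfrak S\to A[v]\to k[v]$ (discrete target) that kills $\mathfrak U_0$. By (4), coefficient by coefficient,
$$su=\varepsilon(s)u\qquad(s\in\mathfrak S,\ u\in\mathfrak U_0).\tag{6}$$

**The contramodule.** Every right module over the discrete ring $A[v]=\mathfrak S/\mathfrak U_0$ is an $\mathfrak S$-contramodule: terms with $s_x\in\mathfrak U_0$ contribute $0$, and the remaining sum is finite. Let
$$E=k[v,v^{-1}],\qquad\mathfrak m\text{ acting by }0.$$

**Lazard's step fails for $E$.** Take $P=\mathfrak S\to E$, $1\mapsto1$, and $h=\zeta_{\alpha\beta}$ with $\alpha,\beta>0$. Let $P\to P'=[[X']]\mathfrak S\to E$ be any factorization and $g=\sum xs_x$ the image of $1$ in $P'$. The map $P'\to E$ depends only on the coefficients $\varepsilon(s_x)$, and $g\mapsto1$, so some $\varepsilon(s_x)\ne0$. By (6), $g\zeta_{\alpha\beta}=\sum x\,\varepsilon(s_x)\zeta_{\alpha\beta}\ne0$. So $\zeta_{\alpha\beta}$, although it maps to zero in $E$, never dies in a free contramodule over $E$.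

**A natural system that is not one.** Over the discrete quotient $A[v]$ the module $E$ is visibly a direct limit of projectives: with the idempotents $d_{\alpha\beta}=(1-e_\alpha)(1-f_\beta)$, it is the limit of copies of $d_{\alpha\beta}A[v]$ over $\omega_1\times\omega_2\times\mathbb N$, where the map from $(\alpha,\beta,n)$ to $(\alpha',\beta',m)$ is multiplication by $v^{m-n}d_{\alpha'\beta'}$. (Indeed $d_{\alpha\beta}A\cong A/(1-d_{\alpha\beta})A$, and the ideals $(1-d_{\alpha\beta})A$ increase to $\mathfrak m$; so without $v$ the limit is $A/\mathfrak m=k$.) Try to lift this with $\hat d_{\alpha\beta}=(1-\hat e_\alpha)(1-\hat f_\beta)$ and left multiplication by $v^{m-n}\hat d_{\alpha'\beta'}$. Let $(\alpha,\beta)\le(\alpha',\beta')\le(\alpha'',\beta'')$ and write $\hat d,\hat d',\hat d''$. Since $\hat e_{\alpha'}\hat e_\alpha=\hat e_\alpha$ and $\hat f_{\beta'}\hat f_\beta=\hat f_\beta$, moving $1-\hat f_{\beta'}$ past $1-\hat e_\alpha$ by (5) and using (4) gives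
$$\hat d'\hat d=\hat d'-(1-\hat e_{\alpha'})\zeta_{\alpha\beta'}(1-\hat f_\beta)=\hat d'-M\big(0,e_\alpha(f_{\beta'}-f_\beta)\big).$$
Multiply by $\hat d''$ on the left, which acts on $J$ as $\varepsilon(\hat d'')=1$, and use the same formula for $\hat d''\hat d'$ and $\hat d''\hat d$:
$$\hat d''\hat d-\hat d''\hat d'\hat d=M\big(0,(e_{\alpha'}-e_\alpha)(f_{\beta''}-f_{\beta'})\big).$$
This is nonzero if $\alpha<\alpha'$ and $\beta'<\beta''$. So the maps do not compose. The powers of $v$ push the error from $\mathfrak U_0$ into smaller $\mathfrak U_n$ but never to zero. Of course this excludes only one choice of maps. Section 9 excludes all of them.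

## 8. $E$ is flat

**Step 1: reduce $\odot$ to $\otimes$.** Let $N$ be discrete. Then $E\odot_{\mathfrak S}N=E\otimes_{\mathfrak S}N$. Indeed, consider the relation $(\sum c_xs_x)\otimes z=\sum c_x\otimes s_xz$ and let $\mathfrak U_nz=0$. All terms with $s_x\in\mathfrak U_n\subset\mathfrak U_0$ vanish on both sides. Finitely many terms remain, so this is a consequence of the ordinary tensor relations.

**Step 2: invert $v$, which removes the topology.** The element $v$ is central, and $N[v^{-1}]=\varinjlim(N\xrightarrow vN\xrightarrow v\cdots)$. On $E\otimes_{\mathfrak S}N$ the map $1\otimes v=v\otimes1$ is bijective, so $E\otimes_{\mathfrak S}N=E\otimes_{\mathfrak S}N[v^{-1}]$. Moreover $\mathfrak U_0N[v^{-1}]=0$: if $\mathfrak U_nz=0$ and $u\in\mathfrak U_0$, then $v^nu\in\mathfrak U_n$ and $u\cdot z/v^j=(v^nu)z/v^{n+j}=0$. So $N[v^{-1}]$ is an $A[v^{\pm1}]$-module, and, naturally in $N$,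
$$E\odot_{\mathfrak S}N=E\otimes_{A[v^{\pm1}]}N[v^{-1}]=k\otimes_AN[v^{-1}]=N[v^{-1}]/\mathfrak mN[v^{-1}].$$

**Step 3: both functors are exact.** Localization $N\mapsto N[v^{-1}]$ is exact. The functor $L\mapsto L/\mathfrak mL$ on $A$-modules is right exact, and we must show $L'\cap\mathfrak mL=\mathfrak mL'$ for $L'\subset L$. Let $x=\sum m_il_i\in L'$ with finitely many $m_i\in\mathfrak m$, $l_i\in L$. For large $\alpha,\beta$ all $m_i$ lie in $e_\alpha A+f_\beta A$. The element $u=e_\alpha+f_\beta-e_\alpha f_\beta\in\mathfrak m$ satisfies $ue_\alpha=e_\alpha$ and $uf_\beta=f_\beta$, so $um_i=m_i$. Hence $x=ux\in\mathfrak mL'$.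

So $E$ is flat. $\square$

## 9. No direct system of projectives has limit $E$

Suppose $E=\varinjlim_{i\in D}P_i$ with $P_i$ projective and transition maps $\psi_{ij}$. The idea: a generator of $E$ is represented by some $g$ in the system. Since $\hat e_\alpha$ and $\hat f_\beta$ kill $1\in E$, the elements $g\hat e_\alpha$ and $g\hat f_\beta$ must become small, but small elements are series with countably many coefficients. The commutator (5) ties them together over $\omega_1\times\omega_2$, and that is too much for countable data.

**Step 1: make all $P_i$ free.** This gives coordinates. Choose $Q_i$ with $P_i\oplus Q_i$ free. Order $D\times\mathbb N$ by: $(i,n)\le(j,m)$ iff the pairs are equal, or $i\le j$ and $n<m$. This is a directed poset. Put $P_{(i,n)}=P_i\oplus Q_i$ with transition maps $\psi_{ij}\oplus0$ for $n<m$. In a cocone to $\mathfrak C$ every map factors through a transition map $\mathrm{id}\oplus0$, so it vanishes on $Q_i$. Its restrictions $h_{(i,n)}$ to $P_i$ satisfy $h_{(i,n)}=h_{(j,m)}\psi_{ij}$ whenever $i\le j$ and $n<m$. Comparing $(i,n)$ and $(i,n')$ with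 a common $(i,m)$ shows that they do not depend on $n$. So it is the same as a cocone on $(P_i)$, and the limit is unchanged. Hence we may assume $P_i=[[X_i]]\mathfrak S$.

**Step 2: describe the small elements by a functor.** For a $k$-vector space $W$ put $T_i(W)=W^{(X_i)}[[v]]$, the power series with coefficients in $W^{(X_i)}$. Let $\psi_{ij}(x)=\sum_yy\,s_{yx}$. For each $x$, almost all $s_{yx}$ lie in $\mathfrak U_0$, so almost all $\varepsilon(s_{yx})\in k[v]$ are zero. The matrix $(\varepsilon(s_{yx}))$ therefore defines maps $T_i(W)\to T_j(W)$: the coefficient of $v^N$ in the image involves only the coefficients of $v^n$ with $n\le N$, hence finitely many columns. Since $\varepsilon$ is a continuous ring map, these matrices multiply as the $\psi_{ij}$ compose. So we have direct systems, natural in $W$. Let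
$$T(W)=\varinjlim\nolimits_iT_i(W)\qquad\text{(direct limit of vector spaces).}$$
Now $P_i\mathfrak U_0=[[X_i]]\mathfrak U_0$ consists of the families in $J[[v]]$ that have, for each $n$, finitely many nonzero coefficients at $v^n$. That is, $P_i\mathfrak U_0=Z^{(X_i)}[[v]]=T_i(Z)$. By (6), $\psi_{ij}(\sum xu_x)=\sum_yy\sum_xs_{yx}u_x=\sum_yy\sum_x\varepsilon(s_{yx})u_x$ for $u_x\in\mathfrak U_0$, so $\psi_{ij}$ restricts to the transition map of $T(Z)$. Let $\mathcal P=\varinjlim P_i$ *in the category of right $\mathfrak S$-modules*. By exactness of direct limits of modules,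
$$T(Z)=\varinjlim P_i\mathfrak U_0\subset\mathcal P,$$
and by (4) an element $r\in R$ acts on $T(Z)$ from the right as $T(\cdot\,\bar r)$.

**Step 3: choose a representative $g$ of $1\in E$ and see that it stays nonzero.** Since $E\mathfrak U_0=0$, (3) gives $E=\varinjlim P_i/P_i\mathfrak U_0$. Hence:

* (a) there are $i_0$ and $g\in P_{i_0}$ mapping to $1\in E$;
* (b) if $p\in P_i$ maps to $0\in E$, then $\psi_{ij}(p)\in P_j\mathfrak U_0$ for some $j\ge i$; that is, the image of $p$ in $\mathcal P$ lies in $T(Z)$.

For $p=\sum xs_x\in P_j$ put $\varepsilon(p)=\sum x\,\varepsilon(s_x)\in k[v]^{(X_j)}$. The map $P_j\to E$ factors through $P_j/P_j\mathfrak U_0=A[v]^{(X_j)}$, and then through $k[v]^{(X_j)}$ because $E\mathfrak m=0$. Since $\psi_{i_0j}(g)$ maps to $1\ne0$, we get $\varepsilon(\psi_{i_0j}(g))\ne0$ for all $j\ge i_0$. Therefore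
$$\iota_W\colon W\to T(W),\qquad w\mapsto[\varepsilon(g)\otimes w],\qquad\varepsilon(g)\otimes w\in W^{(X_{i_0})}[v],$$
is injective: at level $j$ the image of $w$ is $\varepsilon(\psi_{i_0j}(g))\otimes w$, nonzero if $w\ne0$. It is natural in $W$. By (6), in $\mathcal P$,
$$g\zeta_{\alpha\beta}=\iota_Z(e_\alpha\otimes f_\beta).\tag{7}$$

**Step 4: turn the commutator into an equation in $T(Z)$.** Both $g\hat e_\alpha$ and $g\hat f_\beta$ map to $0$ in $E$. So by (b), in $\mathcal P$,
$$p_\alpha:=g\hat e_\alpha\in T(Z),\qquad q_\beta:=g\hat f_\beta\in T(Z).$$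
By (5), (7) and the description of the right action, for all $\alpha<\omega_1$ and $\beta<\omega_2$,
$$\iota_Z(e_\alpha\otimes f_\beta)=g\hat e_\alpha\hat f_\beta-g\hat f_\beta\hat e_\alpha=p_\alpha f_\beta-q_\beta e_\alpha.\tag{8}$$

**Step 5: use that series are countable.** An element of $T(Z)$ is represented by a series in some $Z^{(X_j)}[[v]]$, so it involves only countably many elements of $Z=\mathfrak m_1\otimes\mathfrak m_2$. The union $\mathfrak m_2=\bigcup_{b<\omega_2}f_bA_2$ is increasing. Hence for each $\alpha$ there is $b(\alpha)<\omega_2$ such that $p_\alpha$ comes from $T(\mathfrak m_1\otimes f_{b(\alpha)}A_2)$. Since $\omega_2$ is regular, $b=\sup_{\alpha<\omega_1}b(\alpha)<\omega_2$: one $b$ serves all $p_\alpha$. Likewise, for each $\beta$ there is $a(\beta)<\omega_1$ such that $q_\beta$ comes from $T(e_{a(\beta)}A_1\otimes\mathfrak m_2)$.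

**Step 6: choose a pair that neither side can reach.** Fix $\beta$ with $b<\beta<\omega_2$, put $a=a(\beta)$, and fix $\alpha$ with $a<\alpha<\omega_1$. Let
$$W=Z/(\mathfrak m_1\otimes f_bA_2+e_aA_1\otimes\mathfrak m_2)=(\mathfrak m_1/e_aA_1)\otimes_k(\mathfrak m_2/f_bA_2).$$
The element $p_\alpha f_\beta$ comes from $T(\mathfrak m_1\otimes f_bA_2)$ and $q_\beta e_\alpha$ comes from $T(e_aA_1\otimes\mathfrak m_2)$. Both subspaces map to $0$ in $W$, so both elements vanish in $T(W)$. By (8) and naturality, $\iota_W(\overline{e_\alpha}\otimes\overline{f_\beta})=0$, and injectivity gives $\overline{e_\alpha}\otimes\overline{f_\beta}=0$ in $W$. But $e_\alpha\notin e_aA_1$, because $e_\alpha(a)=1$ while functions in $e_aA_1$ vanish at $a$. Similarly $f_\beta\notin f_bA_2$. A tensor product over $k$ of two nonzero vectors is nonzero, a contradiction. $\blacksquare$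

So $E\notin\varinjlim(\text{contra-}\mathfrak S)_{\mathrm{proj}}$, and the Problem is answered negatively.

**Why $\omega_1\times\omega_2$.** What Steps 5 and 6 show is that no functions $b\colon\omega_1\to\omega_2$, $a\colon\omega_2\to\omega_1$ satisfy "$\beta\le b(\alpha)$ or $\alpha\le a(\beta)$" for all pairs. For two copies of $\omega_1$ the functions $b(\alpha)=\alpha$, $a(\beta)=\beta$ do satisfy this, so the argument breaks down in Step 5.

## 10. Sequences divisible by $v$: the presentation of $E$ and Theorem B

Here $\mathfrak S$ is still the ring of Section 7. To compute maps out of $E$, we need to know that a $v$-divisible sequence in a contramodule is killed by $\mathfrak U_0$. This is Example 2.3 again.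

**Lemma 10.1.** Let $\mathfrak C$ be a contramodule, let $c_n^{(x)}\in\mathfrak C$ with $c^{(x)}_{n+1}v=c_n^{(x)}$ ($x\in X$, $n\ge0$), and let $u_x\in\mathfrak U_0$, $u_x\to0$. Then $\sum_xc_0^{(x)}u_x=0$.

**Proof.** The family $(v^nu_x)_{n,x}$ converges to $0$: it lies in $\mathfrak U_m$ for $n\ge m$, and for each $n<m$ almost all of its members do. Let $t=\sum_{n\ge0,x}c_n^{(x)}(v^nu_x)$. By (1),
$$t-\sum_xc_0^{(x)}u_x=\sum_{n\ge0,x}c^{(x)}_{n+1}(v\cdot v^nu_x)=\sum_{n\ge0,x}(c_{n+1}^{(x)}v)(v^nu_x)=t.\qquad\square$$

**Corollary 10.2.** If $B$ is a right $A[v^{\pm1}]$-module, then every $\mathfrak S$-linear map $h\colon B\to\mathfrak C$ to a contramodule is a contramodule map.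

**Proof.** Given $\sum b_xs_x$, split off the finitely many terms with $s_x\notin\mathfrak U_0$; on those $\mathfrak S$-linearity suffices. The rest contributes $0$ in $B$, and $\sum h(b_x)s_x$ over the rest is $0$ by Lemma 10.1 with $c_n^{(x)}=h(b_xv^{-n})$. $\square$

**End of the proof of Theorem A: the presentation.** We claim that $f\mapsto(f(v^{-n}))_n$ identifies $\mathrm{Hom}(E,\mathfrak C)$ with the set of sequences $(c_n)_{n\ge0}$ in $\mathfrak C$ such that
$$c_n=c_{n+1}v,\qquad c_n\hat e_\alpha=0=c_n\hat f_\beta\qquad(n\ge0,\ \alpha<\omega_1,\ \beta<\omega_2).$$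
These relations clearly hold for $c_n=f(v^{-n})$, and $f$ is determined by the $c_n$. Conversely, given such a sequence, Lemma 10.1, applied to its shifts, gives $c_n\mathfrak U_0=0$. So $A[v]=\mathfrak S/\mathfrak U_0$ acts on each $c_n$. The $e_\alpha$ and $f_\beta$ kill $c_n$, and they generate the ideal $\mathfrak m$ (recall $M(e_\alpha f_\beta,0)=\hat f_\beta\hat e_\alpha$), so $\mathfrak S$ acts on $c_n$ through $k[v]$. As $E=\varinjlim(k[v]\xrightarrow vk[v]\xrightarrow v\cdots)$ in modules, $v^{-n}\mapsto c_n$ extends to an $\mathfrak S$-linear map $E\to\mathfrak C$. It is a contramodule map by Corollary 10.2. So $E$ has $\aleph_0$ generators and $\aleph_2$ relations. $\blacksquare$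

**Proof of Theorem B.** Fix $\alpha,\beta$ and put $d=d_{\alpha\beta}=(1-e_\alpha)(1-f_\beta)\in A$ and
$$\hat d=(1-\hat e_\alpha)(1-\hat f_\beta)=\begin{pmatrix}1&-e_\alpha(1-f_\beta)\\0&d\end{pmatrix}\in R.$$

**Step 1: $\hat d\mathfrak S$ is projective.** We have $d^2=d$ and $e_\alpha(1-f_\beta)d=0$, so $\hat d$ is idempotent. Left multiplication by $\hat d$ is an idempotent endomorphism of the free contramodule $\mathfrak S$ with image $\hat d\mathfrak S$. Hence maps $\hat d\mathfrak S\to\mathfrak C$ correspond to elements $c=c\hat d$ of $\mathfrak C$.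

**Step 2: realize $E_{\alpha\beta}:=dA[v^{\pm1}]$ as the direct limit of $\hat d\mathfrak S\xrightarrow v\hat d\mathfrak S\xrightarrow v\cdots$.** The cocone to $E_{\alpha\beta}$ sends $\hat d$ at stage $n$ to $dv^{-n}$. A cocone to $\mathfrak C$ is a sequence $c_n=c_n\hat d$ with $c_n=c_{n+1}v$. Then $c_n\mathfrak U_0=0$ by Lemma 10.1. Define
$$dav^{-n}\mapsto c_n\hat a\qquad(a\in A[v],\ \hat a\in\mathfrak S\text{ any lift}).$$
The choice of lift is irrelevant as $c_n\mathfrak U_0=0$, and raising $n$ by one and replacing $a$ by $av$ changes nothing as $c_{n+1}v=c_n$. So we may compare two expressions with the same $n$, and it suffices that $da=0$ implies $c_n\hat a=0$. Indeed $\hat d\hat a\in\mathfrak U_0$, so $c_n\hat a=c_n\hat d\hat a=0$. The map is $\mathfrak S$-linear, hence a contramodule map by Corollary 10.2. It is unique because the $dv^{-n}$ generate $E_{\alpha\beta}$ as an $\mathfrak S$-module. So $E_{\alpha\beta}\in\varinjlim(\text{contra-}\mathfrak S)_{\mathrm{proj}}$.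

**Step 3: pass to the limit over $(\alpha,\beta)$.** For $(\alpha,\beta)\le(\alpha',\beta')$ we have $d_{\alpha\beta}d_{\alpha'\beta'}=d_{\alpha'\beta'}$, so multiplication by $d_{\alpha'\beta'}$ gives maps $E_{\alpha\beta}\to E_{\alpha'\beta'}$ that form a direct system over $\omega_1\times\omega_2$. Under $d_{\alpha\beta}A\cong A/(1-d_{\alpha\beta})A$ they become the quotient maps. Here $1-d_{\alpha\beta}=e_\alpha+f_\beta-e_\alpha f_\beta$ generates the ideal $(e_\alpha,f_\beta)$, so $\bigcup(1-d_{\alpha\beta})A=\mathfrak m$. The module direct limit is therefore $(A/\mathfrak m)[v^{\pm1}]=E$. A cocone of contramodule maps on $(E_{\alpha\beta})$ induces a unique $\mathfrak S$-linear map from $E$, which is a contramodule map by Corollary 10.2. So $E=\varinjlim E_{\alpha\beta}$ also in $\text{contra-}\mathfrak S$, while $E\notin\varinjlim(\text{contra-}\mathfrak S)_{\mathrm{proj}}$ by Section 9. $\blacksquare$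

**Remark 10.3.** $E_{\alpha\beta}$ is a limit of a sequence of projectives but is not projective. It is nonzero and $v$ is bijective on it, whereas a free contramodule $[[X]]\mathfrak S$ contains no nonzero element divisible by all $v^n$, because $\bigcap_nv^nR[[v]]=0$.

## 11. Flat contramodules with countably many generators and relations

For the rest of the notes $\mathfrak S$ is an arbitrary complete separated left linear topological ring with a countable base $\mathfrak U_0\supset\mathfrak U_1\supset\cdots$ of open left ideals. *Countable free* means $[[X]]\mathfrak S$ with $X$ countable; *c.p.* means a cokernel of a map of countable free contramodules. Elements of $[[X]]\mathfrak S$ have countable support.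

**Lemma 11.1.** Let $F$ be flat.

(i) Every map $C\to F$ with $C$ c.p. factors through a c.p. flat contramodule.

(ii) If $F$ is c.p., then $F=\varinjlim(P_0\to P_1\to\cdots)$ with $P_m$ countable free and $P_0\to F$ surjective.

**Proof of (i).** We kill the relations of $C$ along one sequence. Let $C$ be the cokernel of a map from a countable free contramodule, with basis elements going to $h_1,h_2,\ldots\in P_0$, where $P_0$ is countable free. Each $h_i$ goes to $0$ in $F$. Construct countable free $P_0\to P_1\to\cdots$ over $F$ as follows: given $P_m\to F$, apply Lemma 6.1 successively to the images of $h_1,\dots,h_m$, with the ideal $\mathfrak U_m$. Membership in $P\mathfrak U_m$ is preserved by later maps, so we reach $P_{m+1}$ in which the images of $h_i$, $i\le m$, lie in $P_{m+1}\mathfrak U_m$. By Lemma 6.2 all $h_i$ die in $F'=\varinjlim P_m$. So $P_0\to F'$ factors through $C$, and $C\to F'\to F$ is the given map. The contramodule $F'$ is flat as a direct limit of projectives. It is c.p., being the cokernel of $1-\Psi$ on $\coprod P_m$, with $\Psi$ as in Lemma 6.2.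

**Proof of (ii).** Now we must also kill the new kernels that appear. Let $P_0\to F$ be surjective with $P_0$ countable free and kernel $K_0$ generated by countably many elements. Let $P\to F$ be any surjection from a countable free $P$, with kernel $K$. The kernel of the projection $P_0\times_FP\to P$ is $K_0$, and that of the projection to $P_0$ is $K$. Both projections split, so $K_0\oplus P\cong K\oplus P_0$ (Schanuel's lemma), and $K$ is countably generated. We construct $P_m\xrightarrow{p_m}F$, surjective because $p_0$ is, and choose generators $h_{m,1},h_{m,2},\dots$ of $\ker p_m$ as soon as $P_m$ is there. By finitely many uses of Lemma 6.1 at each step we arrange that for $i,j\le m$ the image of $h_{j,i}$ lies in $P_{m+1}\mathfrak U_m$.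

Let $P_\infty=\varinjlim P_m$, with $\mathrm{can}_m\colon P_m\to P_\infty$ and $p_\infty\colon P_\infty\to F$. By Lemma 6.2, $\mathrm{can}_m$ kills all $h_{m,i}$, hence $\ker p_m$, so $\mathrm{can}_m=u_mp_m$ for some $u_m\colon F\to P_\infty$. From
$$u_mp_0=u_mp_m\psi_{0m}=\mathrm{can}_m\psi_{0m}=\mathrm{can}_0=u_0p_0$$
we get $u_m=u_0=:u$. Then $up_\infty\mathrm{can}_m=up_m=\mathrm{can}_m$ for all $m$, so $up_\infty=\mathrm{id}$. Also $p_\infty up_0=p_\infty\mathrm{can}_0=p_0$, so $p_\infty u=\mathrm{id}$. $\square$

**Lemma 11.2.** If $F$ is c.p. and flat, then $\bigcap_nF\mathfrak U_n=0$.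

**Proof.** Take $(P_m)$ from Lemma 11.1(ii) and let $c=p_0(h)\in\bigcap_nF\mathfrak U_n$ with $h\in P_0$. By (3), for each $n$ the image of $h$ in $P_l$ lies in $P_l\mathfrak U_n$ for all large $l$. By Lemma 6.2, $c=0$. $\square$

## 12. Lifting a map of limits to a strictly commuting map of sequences

To climb from countable to $\aleph_1$, we must extend a given direct system by a new sequence with *exactly* commuting maps. Lifting a map to $F$ through a sequence with limit $F$ gives squares that commute only up to errors which become small. The remedy is to enlarge the sequence so that it stores the errors.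

**Proposition 12.1.** Let $(G_m,\gamma_m)_{m\in\omega}$ be a sequence of countable free contramodules, $F$ a c.p. flat contramodule, and $g_m\colon G_m\to F$ compatible maps. Then there are a sequence $(Q^m,\theta_m)$ of countable free contramodules, a cocone $\sigma_m\colon Q^m\to F$ exhibiting $F=\varinjlim Q^m$, and maps $\varphi_m\colon G_m\to Q^m$ with
$$\theta_m\varphi_m=\varphi_{m+1}\gamma_m,\qquad\sigma_m\varphi_m=g_m.$$

**Proof.** Write $\gamma_{m,N}\colon G_m\to G_N$ for the composites.

**Step 1: lift approximately.** Write $F=\varinjlim(Q_l,\psi)$ as in Lemma 11.1(ii), with maps $q_l\colon Q_l\to F$, all surjective. Enumerate a basis of each $G_m$. We choose $l_0<l_1<\cdots$ and lifts $f_N\colon G_N\to Q_{l_N}$ of $g_N$ inductively. Begin with $l_0=0$ and any lift $f_0$. Given $f_N$, choose a lift $f'_{N+1}\colon G_{N+1}\to Q_{l_N}$ of $g_{N+1}$. The map $f'_{N+1}\gamma_N-f_N$ has values in $\ker q_{l_N}$, since $g_{N+1}\gamma_N=g_N$. By (3), every element of $\ker q_{l_N}$ lands in $Q_l\mathfrak U_N$ for large $l$. So we can choose $l_{N+1}>l_N$ such that, with $f_{N+1}=\psi f'_{N+1}\colon G_{N+1}\to Q_{l_{N+1}}$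 and
$$\rho_N=f_{N+1}\gamma_N-\psi f_N\colon G_N\to Q_{l_{N+1}},$$
the following finitely many conditions hold:
$$\rho_N\gamma_{m,N}(x)\in Q_{l_{N+1}}\mathfrak U_N\quad\text{for all }m\le N\text{ and }x\text{ among the first }N\text{ basis elements of }G_m.\tag{9}$$
Rename $Q_{l_N},q_{l_N}$ to $Q_N,q_N$ and let $\psi_N\colon Q_N\to Q_{N+1}$. Note that $q_{N+1}\rho_N=g_{N+1}\gamma_N-g_N=0$.

**Step 2: store all future errors.** Put
$$Q^m=\coprod_{j\ge m}Q_j,\qquad\theta_m\iota_m=\iota_{m+1}\psi_m,\quad\theta_m\iota_j=\iota_j\ (j>m),$$
$$\varphi_m=\iota_mf_m+\sum_{k\ge0}\iota_{m+k+1}\,\rho_{m+k}\,\gamma_{m,m+k}.$$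
By (9) the sum converges on each basis element $x$ of $G_m$: for all large $k$ the term at $m+k+1$ has coefficients in $\mathfrak U_{m+k}$. So $\varphi_m$ is a well-defined contramodule map, with components $f_m$ at $m$ and $\rho_{m+k}\gamma_{m,m+k}$ at $m+k+1$.

**Step 3: the squares commute exactly.** The component of $\theta_m\varphi_m$ at $m+1$ is $\rho_m+\psi_mf_m=f_{m+1}\gamma_m$. At $m+k+1$ with $k\ge1$ it is $\rho_{m+k}\gamma_{m,m+k}=\rho_{m+k}\gamma_{m+1,m+k}\gamma_m$. These are the components of $\varphi_{m+1}\gamma_m$.

**Step 4: the limit is still $F$.** A cocone $(c_m)$ on $(Q^m)$ has components $c_{m,j}=c_m\iota_j$ ($j\ge m$) with $c_{m,j}=c_{m+1,j}$ for $j>m$ and $c_{m,m}=c_{m+1,m+1}\psi_m$. So $c_{m,j}=c_{j,j}$, and $(c_m)$ is the same as a cocone $(c_{j,j})$ on $(Q_j)$. Thus $\varinjlim Q^m=\varinjlim Q_j=F$, with $\sigma_m\iota_j=q_j$.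

**Step 5: the maps to $F$ are the given ones.** Let $x$ be a basis element of $G_m$. Since $q_mf_m=g_m$,
$$\sigma_m\varphi_m(x)-g_m(x)=\sigma_m\Big(\sum_k\iota_{m+k+1}\rho_{m+k}\gamma_{m,m+k}(x)\Big).$$
Each single term maps to $q_{m+k+1}\rho_{m+k}\gamma_{m,m+k}(x)=0$. The tails lie in $Q^m\mathfrak U_n$ with $n$ arbitrarily large, by (9). So the difference lies in $\bigcap_nF\mathfrak U_n$, which is $0$ by Lemma 11.2. $\square$

## 13. Chains of length $\omega_1$ and Theorem C

**Lemma 13.1.** Let $F$ be flat with a presentation by at most $\aleph_1$ generators and $\aleph_1$ relations. Then $F=\varinjlim_{\alpha<\omega_1}F_\alpha$ for a continuous chain of c.p. flat contramodules (continuous: $F_\delta=\varinjlim_{\alpha<\delta}F_\alpha$ for limit $\delta$).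

**Proof.** **Step 1: a chain of c.p. contramodules, perhaps not flat.** Let $[[Y]]\mathfrak S\to[[X]]\mathfrak S\to F\to0$ be exact with $|X|,|Y|\le\aleph_1$. Write $X=\{x_\gamma\}_{\gamma<\omega_1}$, $Y=\{y_\gamma\}_{\gamma<\omega_1}$ (with repetitions if necessary; empty sets need no enumeration). Put $Y_\alpha=\{y_\gamma:\gamma<\alpha\}$ and let $X_\alpha$ consist of the $x_\gamma$ with $\gamma<\alpha$ and the countable supports of the images of the $y_\gamma$ with $\gamma<\alpha$. These are continuous increasing unions of countable sets, and $Y_\alpha$ maps into $[[X_\alpha]]\mathfrak S$. Let $C_\alpha=\mathrm{coker}([[Y_\alpha]]\mathfrak S\to[[X_\alpha]]\mathfrak S)$. The functor $X\mapsto[[X]]\mathfrak S$ to contramodules is a left adjoint, and cokernels commute with colimits. So $(C_\alpha)$ is a continuous chain of c.p. contramodules with colimit $F$.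

**Step 2: maps from c.p. contramodules see only a stage of the chain.** Call a colimit $\aleph_1$-directed if every countable set of indices has an upper bound; this holds for $\omega_1$. We show that $[[-]]\mathfrak S$, as a functor on sets, preserves such colimits $X=\varinjlim X_i$. An element of $[[X]]\mathfrak S$ has countable support, which lifts to some $X_i$. If $a,b\in[[X_i]]\mathfrak S$ become equal in $[[X]]\mathfrak S$, let $S$ be the countable union of their supports. There is $j\ge i$ such that any two elements of $S$ that agree in $X$ agree in $X_j$. Then the fibers of $S\to X_j$ and of $S\to X$ are the same, so $a$ and $b$ have equal images in $[[X_j]]\mathfrak S$. Consequently, for a chain of contramodules $\mathfrak D_i$ of this kind, the set $\mathfrak D=\varinjlim\mathfrak D_i$ has the contraaction $[[\mathfrak D]]\mathfrak S=\varinjlim[[\mathfrak D_i]]\mathfrak S\to\mathfrak D$. The axioms hold because they hold at each stage, and $\mathfrak D$ is the colimit in contramodules. If $C$ is the cokernel of a map $[[Y']]\mathfrak S\to[[X']]\mathfrak S$ with $X',Y'$ countable,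 then $\mathrm{Hom}(C,\mathfrak D)$ is the kernel of a map $\mathfrak D^{X'}\to\mathfrak D^{Y'}$. Countable products and kernels commute with $\aleph_1$-directed colimits. Hence $\mathrm{Hom}(C,-)$ commutes with these colimits for c.p. $C$.

**Step 3: interleave with flat contramodules.** For each $\alpha$, Lemma 11.1(i) gives a factorization $C_\alpha\to F'_\alpha\to F$ with $F'_\alpha$ c.p. and flat. By Step 2, $F'_\alpha\to F$ factors through some $C_{\beta(\alpha)}$ with $\beta(\alpha)>\alpha$, and after enlarging $\beta(\alpha)$ the composite $C_\alpha\to F'_\alpha\to C_{\beta(\alpha)}$ is the transition map, since both maps agree after going to $F$. Let $\delta<\omega_1$ be a limit ordinal closed under $\beta$. Choose $\alpha_n\uparrow\delta$ with $\alpha_{n+1}\ge\beta(\alpha_n)$. The sequence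
$$C_{\alpha_0}\to F'_{\alpha_0}\to C_{\alpha_1}\to F'_{\alpha_1}\to\cdots$$
gives $C_\delta=\varinjlim C_{\alpha_n}=\varinjlim F'_{\alpha_n}$, which is flat, and it is c.p.

**Step 4: choose the chain.** The set of such $\delta$ is closed under suprema of nonempty countable subsets. It is unbounded: from any $\gamma_0$ put $\gamma_{n+1}=\sup_{\alpha\le\gamma_n}\beta(\alpha)+1<\omega_1$; then $\sup\gamma_n$ is a limit ordinal closed under $\beta$. Enumerate the set increasingly as $(\delta_\xi)_{\xi<\omega_1}$ and take $F_\xi=C_{\delta_\xi}$. The chain is continuous because the set is closed, and its colimit is $F$ because the set is unbounded. $\square$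

**Proof of Theorem C.** Let $(F_\alpha)_{\alpha<\omega_1}$ be as in Lemma 13.1. By transfinite recursion we construct an increasing chain of countable directed posets $D_\alpha$ (each a subposet of the later ones), a direct system $P$ of countable free contramodules on $\bigcup D_\alpha$, and identifications $\varinjlim_{D_\alpha}P=F_\alpha$ compatible with the maps $F_\alpha\to F_\beta$.

**Start.** Let $D_0=\omega$, with the sequence from Lemma 11.1(ii) for $F_0$.

**Limit step.** Let $D_\delta=\bigcup_{\alpha<\delta}D_\alpha$, which is countable and directed. Then $\varinjlim_{D_\delta}P=\varinjlim_{\alpha<\delta}F_\alpha=F_\delta$ by continuity.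

**Successor step.** Here the exact commutation of Proposition 12.1 is used. As $D_\alpha$ is countable and directed, there is a cofinal sequence $d_0\le d_1\le\cdots$ in it. Apply Proposition 12.1 to $G_m=P_{d_m}$, with $\gamma_m$ the transition maps, to the c.p. flat contramodule $F_{\alpha+1}$, and to $g_m\colon P_{d_m}\to F_\alpha\to F_{\alpha+1}$. Let
$$D_{\alpha+1}=D_\alpha\sqcup\{(\alpha,m):m\in\omega\},$$
where $(\alpha,m)\le(\alpha,m')$ iff $m\le m'$, and for $d\in D_\alpha$ we set $d\le(\alpha,m)$ iff $d\le d_m$; no $(\alpha,m)$ is below an element of $D_\alpha$. This is a partial order, since $d'\le d\le d_m\le d_{m'}$ gives $d'\le d_{m'}$. Put $P_{(\alpha,m)}=Q^m$, with transition maps $\theta$ among these and $P_d\to P_{d_m}\xrightarrow{\varphi_m}Q^m$ for $d\le d_m$. Functoriality for $d\le(\alpha,m)\le(\alpha,m')$ is exactly $\theta_m\varphi_m=\varphi_{m+1}\gamma_m$, iterated. The new sequence is cofinal, because each $d$ lies below some $d_m$. So $D_{\alpha+1}$ is directed and $\varinjlim_{D_{\alpha+1}}P=\varinjlim Q^m=F_{\alpha+1}$. The induced map $\varinjlim_{D_\alpha}P\to\varinjlim_{D_{\alpha+1}}P$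 is given on $P_{d_m}$ by $\sigma_m\varphi_m=g_m$, so it is the map $F_\alpha\to F_{\alpha+1}$.

**End.** The poset $D=\bigcup_{\alpha<\omega_1}D_\alpha$ is directed, and $\varinjlim_DP=\varinjlim_{\alpha<\omega_1}F_\alpha=F$. All $P_d$ are countable free. $\blacksquare$

The recursion ends at $\omega_1$ for a visible reason: the successor step needs a cofinal *sequence* in $D_\alpha$, which is available because all $D_\alpha$ with $\alpha<\omega_1$ are countable.
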